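# Finite sets of words coded by affine interval exchanges

## 1. Affine interval exchanges, their codings, and the order condition

Throughout, $A$ is a finite nonempty alphabet with two total orders $<_A$ and $<_D$. The mnemonic is that $<_D$ orders the intervals before the map is applied (departure) and $<_A$ orders them afterwards (arrival).

**Definition (affine interval exchange).** Partition $[0,1)$ into nonempty half-open intervals $I_e=[c,d)$, $e\in A$, placed from left to right according to $<_D$. An *affine interval exchange transformation with orders $(<_A,<_D)$*, AIET for short, is a bijection $T$ of $[0,1)$, up to finitely many points, that is affine and increasing on each $I_e$ (slopes may differ from one interval to another) and whose image intervals $TI_e$ are placed from left to right according to $<_A$. If all slopes are $1$, $T$ is a *standard* interval exchange.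

An increasing affine map sends a half-open interval to a half-open interval. Half-open intervals that meet in at most finitely many points are disjoint, and if finitely many of them cover $[0,1)$ up to finitely many points, they cover it. So the images $TI_e$ tile $[0,1)$ exactly and $T$ is a true bijection. We sometimes write $[0,M)$ for $[0,1)$; rescaling by $M$ changes neither the slopes nor which interval an orbit visits at each time.

**Example A.** Let $A=\{1,2\}$ with $1<2$ in both orders, $I_1=[0,\tfrac12)$, $I_2=[\tfrac12,1)$, and
$$Tx=\tfrac32x\ \text{ on } I_1,\qquad Tx=\tfrac12x+\tfrac12\ \text{ on } I_2 .$$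
Then $TI_1=[0,\tfrac34)$ and $TI_2=[\tfrac34,1)$, so this is an AIET, with slopes $\tfrac32$ and $\tfrac12$.

**Definition (coding).** For a word $w=w_0\cdots w_{k-1}$ over $A$ the *cylinder* of $w$ is
$$[w]=\{x:\ T^jx\in I_{w_j}\text{ for }0\le j<k\},$$
and $[\varepsilon]$ is the whole interval, where $\varepsilon$ is the empty word. The *language* $L(T)$ is the set of words $w$ with $[w]\neq\emptyset$. A set $W$ of words is *produced by* $T$ if $W\subseteq L(T)$.

In Example A, $TI_2\subset I_2$, so after a $2$ only $2$'s follow. The point $0$ is fixed and has code $111\cdots$. For $i\ge1$ the point $x=\tfrac12(\tfrac23)^i$ satisfies $T^kx=\tfrac12(\tfrac23)^{i-k}<\tfrac12$ for $k<i$ and $T^ix=\tfrac12$, so its code is $1^i222\cdots$. Hence $L(T)=\{1^i2^j: i,j\ge0\}$.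

Two identities are used constantly. A point $x$ is in $[aw]$ iff $x\in I_a$ and $Tx\in[w]$, so
$$T[aw]=TI_a\cap[w],\qquad T[awb]=TI_a\cap[wb]=T[aw]\cap[wb].\tag{1}$$
By induction on $|w|$, the first identity shows that every nonempty cylinder is a half-open interval: $[aw]$ is the preimage, under the affine map $T|_{I_a}$, of an intersection of two half-open intervals.

**Definition (factors, order condition).** $F(W)$ is the set of all factors of words of $W$. A set of words is *factorial* if it contains all factors of its elements. A set $L$ of words *satisfies the order condition*, OC for short, if for every word $w$ (possibly empty) and all letters $a,a',b,b'$,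
$$awb\in L,\quad a'wb'\in L,\quad a<_Aa'\quad\Longrightarrow\quad b\le_Db'.$$

Put differently, a *violation* of OC is a pair $awb,a'wb'\in L$ with $a<_Aa'$ and $b'<_Db$. This form is symmetric: if we reverse all words and exchange the two orders, violations go to violations. Words of length at most $1$ play no role in OC.

**Example.** Take two letters. If $1<2$ in both orders, a violation is a pair $1w2,\ 2w1$. If $1<_D2$ and $2<_A1$ (opposite orders), a violation is a pair $2w2,\ 1w1$. So $\{12,21\}$ satisfies OC for opposite orders but not for equal ones, and $\{11,22\}$ satisfies it for equal orders but not for opposite ones.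

## 2. Is the order condition enough?

Sébastien Ferenczi and Luca Q. Zamboni, in "Clustering, order conditions, and languages of interval exchanges", arXiv:2507.17370 (2025), state the following conjecture: for a finite set $W$ of words, $F(W)$ satisfies the order condition for $(<_A,<_D)$ if and only if $W$ is produced by an AIET with the same orders. In plain words: you are handed finitely many words, and you want a map with prescribed orders whose orbits spell all of them. OC is a combinatorial test on pairs of words. Is passing it enough?

**By hand, one letter.** The identity produces every word $1^k$, and OC is empty.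

**By hand, two letters, words of length two.** Take opposite orders, $I_1=[0,c)$, $TI_2=[0,t)$, $TI_1=[t,1)$. The word $22$ is produced iff $TI_2$ meets $I_2=[c,1)$, that is $t>c$. The word $11$ is produced iff $TI_1$ meets $I_1$, that is $t<c$. They exclude each other, exactly as OC says. With equal orders, $TI_1=[0,t)$ and $TI_2=[t,1)$, the word $12$ needs $t>c$ and $21$ needs $t<c$, again as OC says.

**Slopes matter.** With equal orders on two letters the only standard exchange is the identity, whose words are $1^k$ and $2^k$. So $\{12\}$, which satisfies OC, is produced by no standard exchange, while Example A produces it.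

**Three letters.** Let $p<u<q$ in both orders and $W=\{pu,uu,qu\}$. All words of length $\geq2$ in $F(W)$ end in $u$, so OC holds. Take
$$I_p=[0,\tfrac14),\quad I_u=[\tfrac14,\tfrac34),\quad I_q=[\tfrac34,1),\qquad TI_p=[0,\tfrac38),\quad TI_u=[\tfrac38,\tfrac58),\quad TI_q=[\tfrac58,1).$$
All three images meet $I_u$, so $W$ is produced; the slopes are $\tfrac32,\tfrac12,\tfrac32$. Here $I_u$ strictly contains $TI_u$, and we shall see that this is unavoidable.

One direction of the conjecture is short.

**Lemma 3.** For every AIET $T$ with orders $(<_A,<_D)$, $L(T)$ satisfies OC. Hence if $W\subseteq L(T)$, then $F(W)$ satisfies OC.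

*Proof.* Let $awb,a'wb'\in L(T)$ with $a<_Aa'$, realized by points $x,x'$. Since $TI_a$ is to the left of $TI_{a'}$, $Tx<Tx'$. Both $Tx$ and $Tx'$ lie in $[w]$. On $[w]$ the map $T^{|w|}$ is strictly increasing: at each of the $|w|$ steps the two points lie in a common interval $I_{w_j}$, on which $T$ is increasing. So $T^{|w|+1}x<T^{|w|+1}x'$. These points lie in $I_b$ and $I_{b'}$, hence $b\le_Db'$. Finally $L(T)$ is factorial, so $W\subseteq L(T)$ gives $F(W)\subseteq L(T)$, and OC passes to subsets. $\square$

## 3. Word graphs and the two theorems

**Definition (word graph).** Let $n\ge2$ and $V\subseteq A^n$. The directed graph $G_V$ has as vertices the words of length $n-1$ that are prefixes or suffixes of elements of $V$, and as edges the elements of $V$: the edge $e=e_0\cdots e_{n-1}$ goes from $s(e)=e_0\cdots e_{n-2}$ to $t(e)=e_1\cdots e_{n-1}$. It has *no dead ends* if every vertex has an incoming and an outgoing edge.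

**Example.** For $V=\{11,12,22\}$ the vertices are $1$ and $2$; there is a loop $11$ at $1$, a loop $22$ at $2$, and an edge $12$ from $1$ to $2$. There are no dead ends. For $V=\{12\}$, both vertices are dead ends.

If $V=L(T)\cap A^n$, the successive $n$-letter words read along an orbit form a path in $G_V$.

**Theorem 1.** For a finite set $W$ of words over $A$, $F(W)$ satisfies OC if and only if $W\subseteq L(T)$ for some AIET $T$ with orders $(<_A,<_D)$. In that case, for every $\epsilon>0$, $T$ can be chosen with all slopes in $(1-\epsilon,1+\epsilon)$.

So the conjecture is true. The method also gives more.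

**Theorem 2.** Let $n\ge2$ and $V\subseteq A^n$.

1. $V=L(T)\cap A^n$ for some AIET $T$ with orders $(<_A,<_D)$ iff every letter occurs in $V$, $G_V$ has no dead ends, and $F(V)$ satisfies OC. The slopes can then be taken arbitrarily close to $1$.
2. $V=L(T)\cap A^n$ for some *standard* interval exchange $T$ with these orders iff every letter occurs in $V$, every edge of $G_V$ lies on a directed cycle, and $F(V)$ satisfies OC.
3. In Theorem 1, "affine" can be replaced by "standard" for all finite $W$ iff $|A|=1$, or $|A|=2$ and $<_A\neq<_D$.
4. Finiteness of $W$ cannot be dropped from Theorem 1: for $A=\{1,2\}$ with $1<_D2$ and $2<_A1$, there is an infinite $W$ with $F(W)$ satisfying OC that is contained in no $L(T)$, $T$ an AIET with these orders.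

## 4. Conservation with slope one, and where it breaks

What must the lengths of cylinders satisfy? Let $T$ be an AIET with slope $\rho_a$ on $I_a$, let $V=L(T)\cap A^n$, and put $\mu(e)=|[e]|$ for $e\in V$. A vertex $v$ has a cylinder that can be cut in two ways: by the next letter, into the $[vb]$, and by the previous letter, into the $T[av]=TI_a\cap[v]$. Since $|T[av]|=\rho_a|[av]|$,
$$\sum_{e\in V,\ s(e)=v}\mu(e)=\sum_{e\in V,\ t(e)=v}\rho_{e_0}\,\mu(e).\tag{2}$$
This is a conservation law in which mass is multiplied by $\rho_{e_0}$ on passing through the edge $e$.

The sensible first attempt is to aim for slopes $1$: find a positive solution of (2) with $\rho\equiv1$, that is, a positive circulation on a graph containing the given words, and build $T$ with these cylinder lengths. Try it on $W=\{12\}$ with equal orders. The word $12$ must be extendable in both directions within a language satisfying OC. Since $21$ is excluded by $12$, the only choice is $1\cdot12\cdot2$, which brings in $11$ and $22$, so $V=\{11,12,22\}$. At the vertex $1$, (2) with $\rho\equiv1$ reads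
$$\mu(11)+\mu(12)=\mu(11),$$
so $\mu(12)=0$. The attempt stops here: an edge that lies on no directed cycle cannot carry mass in a nonnegative circulation.

With slopes, (2) becomes
$$\mu(11)+\mu(12)=\rho_1\mu(11),\qquad \mu(22)=\rho_1\mu(12)+\rho_2\mu(22).$$
This has positive solutions precisely when $\rho_1>1>\rho_2$. For $\rho=(\tfrac32,\tfrac12)$ one finds $\mu(11)=2$, $\mu(12)=1$, $\mu(22)=3$. The component upstream must amplify, the one downstream must damp.

But there is a second difficulty. The gain $\rho_a$ depends only on the *letter* $a$, and upstream and downstream components may use the same letters. Here is a graph where this is fatal. Let $V$ be the set of $4$-letter factors of the bi-infinite word $\cdots ababab\,aabb\,aabb\cdots$: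
$$V=\{abab,\ baba,\ abaa,\ baab,\ aabb,\ abba,\ bbaa\}.$$
The graph $G_V$ consists of the cycle $aba\to bab\to aba$, the edge $abaa$ from $aba$ to $baa$, and the cycle $baa\to aab\to abb\to bba\to baa$. Let $\mu$ be positive and satisfy (2). At $bab$: $\mu(baba)=\rho_a\mu(abab)$. At $aba$: $\mu(abab)+\mu(abaa)=\rho_b\mu(baba)=\rho_a\rho_b\,\mu(abab)$, so $\rho_a\rho_b>1$. Writing $x=\mu(baab)$, the second cycle gives $\mu(aabb)=\rho_bx$, $\mu(abba)=\rho_a\rho_bx$, $\mu(bbaa)=\rho_a^2\rho_bx$, and at $baa$
$$x=\rho_a\,\mu(abaa)+\rho_a^2\rho_b^2\,x,$$
so $\rho_a\rho_b<1$. There is no such $\mu$. The trouble is that the second cycle has exactly twice the letter counts of the first.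

This $V$ violates OC for every choice of orders, since $aa,ab,ba,bb\in F(V)$: if both orders agree, the pair $ab,ba$ is a violation, and if they differ, the pair $aa,bb$ is one. So the example is harmless, but it tells us what to prove: *OC must prevent different circulations from having the same letter counts*. This is Lemma 6, and it is what makes the choice of slopes possible.

The plan is now:

- enlarge $F(W)$ to a language with no dead ends that satisfies OC (Section 5);
- show that, under OC, a positive solution of (2) always comes from an AIET (Section 6);
- show that letter counts determine circulations (Section 7);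
- choose gains and write down a positive solution (Section 8).

## 5. Extending words without breaking the order condition

**Lemma 4.** Let $F$ be factorial, contain all letters, and satisfy OC. For each $w\in F$ there is $b\in A$ such that $F'=F\cup\{\text{suffixes of }wb\}$ is factorial and satisfies OC. The analogous statement holds on the left.

*Proof.* **Step 1: list the constraints on $b$.** The new words are suffixes $avb$ of $wb$, where $v$ is a proper suffix of $w$ and $a$ is the letter before it. For each proper suffix $v$ of $w$ let $a_v$ be the letter such that $a_vv$ is a suffix of $w$. Words of $F$ that could conflict with $a_vvb$ give the sets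
$$\mathrm{Lo}_v=\{b':\exists\, a'<_Aa_v,\ a'vb'\in F\},\qquad \mathrm{Up}_v=\{b'':\exists\, a''>_Aa_v,\ a''vb''\in F\}.$$
We want $b$ to be $\ge_D$ everything in every $\mathrm{Lo}_v$ and $\le_D$ everything in every $\mathrm{Up}_v$.

**Step 2: constraints from different suffixes are compatible.** Claim: if $b'\in\mathrm{Lo}_v$ and $b''\in\mathrm{Up}_{v'}$, then $b'\le_Db''$. Take $a'vb'\in F$ with $a'<_Aa_v$ and $a''v'b''\in F$ with $a''>_Aa_{v'}$.

- If $v=v'$, then $a'<_Aa_v<_Aa''$, and OC applied to $a'vb'$, $a''vb''$ gives $b'\le_Db''$.
- If $|v|<|v'|$, both being suffixes of $w$, then $a_vv$ is a suffix of $v'$. Since $a''v'b''\in F$ and $F$ is factorial, $a_vvb''\in F$. Now OC applied to $a'vb'$ and $a_vvb''$, with $a'<_Aa_v$, gives $b'\le_Db''$.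
- If $|v|>|v'|$, then $a_{v'}v'$ is a suffix of $v$, so $a_{v'}v'b'\in F$. OC applied to $a_{v'}v'b'$ and $a''v'b''$, with $a_{v'}<_Aa''$, gives $b'\le_Db''$.

So a suitable $b$ exists: the $<_D$-largest element of $\bigcup_v\mathrm{Lo}_v$ if this set is nonempty, and the $<_D$-smallest letter of $A$ otherwise.

**Step 3: check $F'$.** A factor of $wb$ is either a suffix of $wb$ or a factor of $w$, so $F'$ is factorial. For OC, let $avc,a'vc'\in F'$ with $a<_Aa'$. If both are in $F$, we are done. If neither is in $F$, both are suffixes of $wb$ of the same length, hence equal, contradicting $a\ne a'$. If only $avc\notin F$, then $avc$ is a suffix of $wb$, so $c=b$ and $a=a_v$; since $a'vc'\in F$ and $a'>_Aa_v$, $c'\in\mathrm{Up}_v$ and $c=b\le_Dc'$. If only $a'vc'\notin F$, then $c'=b$ and $a'=a_v$; since $avc\in F$ and $a<_Aa_v$, $c\in\mathrm{Lo}_v$ and $c\le_Db=c'$.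

**Step 4: the left version.** Reverse all words and exchange the two orders; OC is preserved, as noted in Section 1. $\square$

**From $W$ to a graph without dead ends.** Let $W$ be finite with $F(W)$ satisfying OC. Put $F_0=F(W)\cup A\cup\{\varepsilon\}$; it is finite, factorial, contains all letters and satisfies OC. Obtain $F_{k+1}$ from the finite set $F_k$ by applying Lemma 4 successively, extending every word of $F_k$ once to the right and once to the left. Put $L=\bigcup_kF_k$. Then $L$ is factorial and contains $W$ and all letters. It satisfies OC, because any two of its words lie in a common $F_k$. Each of its words extends inside $L$ by a letter on the right, and by a letter on the left.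

Fix $n\ge2$ with $n\ge|w|$ for all $w\in W$, and let $V=L\cap A^n$. Then:

- $F(V)\subseteq L$ satisfies OC;
- every $w\in W$ and every letter is a prefix of an element of $V$ (extend to the right up to length $n$);
- $G_V$ has no dead ends, since a vertex $v$ lies in $L$, so $vb\in V$ and $av\in V$ for some letters $a,b$.

For $W=\{12\}$ with equal orders and $n=2$, this gives the graph $\{11,12,22\}$ of Section 4: as computed there, $11$ and $22$ are forced and $21$ is excluded.

## 6. From a positive flow to an exchange

**Definition (flow).** Let $n\ge 2$, let $K\subseteq A^n$ be nonempty and $\rho\in(0,\infty)^A$. A *$\rho$-flow* on $K$ is a function $\mu:K\to[0,\infty)$ satisfying (2), with $K$ in place of $V$, at every vertex $v$ of $G_K$.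

**Example.** On $K=\{11,12,22\}$ with $\rho=(\tfrac32,\tfrac12)$, the values $\mu(11)=2,\ \mu(12)=1,\ \mu(22)=3$ form a $\rho$-flow, as seen in Section 4.

**Proposition 5.** Let $F(K)$ satisfy OC and let $\mu$ be a $\rho$-flow on $K$ with $\mu(e)>0$ for all $e\in K$. For $|w|\le n$ put $\mu(w)=\sum\{\mu(e):e\in K\text{ has prefix }w\}$. Let $B=\{a:\mu(a)>0\}$ and $M=\mu(\varepsilon)$. There is an AIET $T$ of $[0,M)$ on the alphabet $B$ with the restricted orders, with $|I_a|=\mu(a)$ and slope $\rho_a$ on $I_a$, such that for every $w$ with $|w|\le n$, $[w]$ is a half-open interval of length $\mu(w)$, empty if $\mu(w)=0$. In particular $L(T)\cap A^n=K$.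

The map is forced by its lengths and slopes; what needs proof is that its cylinders of length up to $n$ have the prescribed lengths. (For words using letters outside $B$ we put $[w]=\emptyset$.)

*Proof.* **Step 1: conservation at all lengths.** Clearly $\mu(w)=\sum_b\mu(wb)$ for $|w|<n$. We claim
$$\sum_a\rho_a\,\mu(aw)=\mu(w)\qquad(|w|\le n-1).\tag{3}$$
If $|w|=n-1$ and $w$ is a vertex, this is (2); if $w$ is not a vertex, both sides are $0$. For shorter $w$, sum (3) over all words $u$ of length $n-1$ with prefix $w$: the right side sums to $\mu(w)$, and the left side to $\sum_a\rho_a\mu(aw)$, because the words $au$ are exactly the words of length $n$ with prefix $aw$.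

**Step 2: the words of positive mass are the factors of $K$.** Let $P=\{w:|w|\le n,\ \mu(w)>0\}$, the set of prefixes of words of $K$. If $\mu(wb)>0$ then $\mu(w)>0$; if $\mu(aw)>0$ then $\mu(w)>0$ by (3). So $P$ is factorial. It contains $K$ and is contained in $F(K)$, so $P=F(K)$. In particular $B$ is the set of letters occurring in $K$.

**Step 3: define $T$.** Let $(I_a)_{a\in B}$ be consecutive half-open intervals of lengths $\mu(a)$ in the order $<_D$; they tile $[0,M)$ since $\sum_a\mu(a)=M$. Let $(J_a)_{a\in B}$ be consecutive half-open intervals of lengths $\rho_a\mu(a)$, starting from $0$, in the order $<_A$; they tile $[0,M)$ by (3) with $w=\varepsilon$. Let $T$ map each $I_a$ onto $J_a$ affinely and increasingly. This is an AIET with slopes $\rho_a$.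

**Step 4: cylinder lengths, by induction on length.** Lengths $0$ and $1$ hold by construction. Assume the statement for lengths $\le m$, where $1\le m<n$. A word of length $m+1$ has the form $awb$ with $|w|=m-1$.

If $[w]=\emptyset$, then $[awb]=\emptyset$ because $T[awb]\subseteq[w]$. Also $\mu(w)=0$ by induction, so $\mu(aw)=0$ by (3), and $\mu(awb)\le\mu(aw)=0$. So let $[w]\ne\emptyset$. If $a\notin B$ or $b\notin B$, then $[awb]=\emptyset$ by convention, and $\mu(awb)=0$ since $awb\notin F(K)$. From here on $a,b$ range over $B$. The interval $[w]$ is tiled in two ways:

- by the sets $T[aw]=J_a\cap[w]$, in the order $<_A$ of $a$, with lengths $\rho_a\mu(aw)$ (induction for $aw$, of length $m$);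
- by the sets $[wb]$, in the order $<_D$ of $b$, since $T^{m-1}$ is increasing on $[w]$ and $[wb]$ is the part of $[w]$ that $T^{m-1}$ sends to $I_b$; their lengths are $\mu(wb)$ (induction).

By (1), $T[awb]=T[aw]\cap[wb]$, so we must compute how the two tilings intersect. Put $p(a,b)=\rho_a\mu(awb)$. Then
$$\sum_bp(a,b)=\rho_a\mu(aw)=|T[aw]|,\qquad \sum_ap(a,b)=\mu(wb)=|[wb]|,$$
the second by (3) applied to $wb$, whose length is $m\le n-1$. (Letters outside $B$ contribute $0$ to these sums.)

This is where OC enters. If $p(a,b)>0$ and $p(a',b')>0$, then $awb,a'wb'\in F(K)$ by Step 2, so $a<_Aa'$ implies $b\le_Db'$. Hence any two elements of the support of $p$ are comparable in the product order ($(a,b)\le(a',b')$ iff $a\le_Aa'$ and $b\le_Db'$): the support is a chain. Tile $[w]$ from left to right by half-open intervals $R(a,b)$ of length $p(a,b)$, in the order of this chain; the total length is $\sum_{a,b}p(a,b)=\sum_a\rho_a\mu(aw)=\mu(w)=|[w]|$, as it should be.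

Fix $a$. In the chain, elements with first coordinate $<_Aa$ come before those with first coordinate $a$, and those with first coordinate $>_Aa$ come after. So $\bigcup_bR(a,b)$ is an interval that starts at distance $\sum_{a'<_Aa}\rho_{a'}\mu(a'w)$ from the left end of $[w]$ and has length $\rho_a\mu(aw)$. This is $T[aw]$. By the same argument with second coordinates, $\bigcup_aR(a,b)=[wb]$. Since the $R$'s are disjoint, $T[aw]\cap[wb]=R(a,b)$, empty if $p(a,b)=0$. Therefore $[awb]$ is the preimage of $R(a,b)$ under $T|_{I_a}$: a half-open interval of length $p(a,b)/\rho_a=\mu(awb)$.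

**Step 5: the language.** For $|e|=n$, $[e]\ne\emptyset$ iff $\mu(e)>0$ iff $e\in K$. $\square$

**Example.** For the flow $(2,1,3)$ above: $M=6$, $I_1=[0,3)$, $I_2=[3,6)$, $J_1=[0,\tfrac92)$, $J_2=[\tfrac92,6)$. This is Example A scaled by $6$. With $w=\varepsilon$ we get $p(1,1)=3$, $p(1,2)=\tfrac32$, $p(2,2)=\tfrac32$, the chain is $(1,1)<(1,2)<(2,2)$, and the tiles are $[0,3),[3,\tfrac92),[\tfrac92,6)$. Indeed $T[12]=J_1\cap I_2=[3,\tfrac92)$ and $[12]=[2,3)$ has length $1$.

## 7. Letter counts determine circulations

Let $n\ge2$ and $V\subseteq A^n$ with $F(V)$ satisfying OC. Let $K\subseteq V$ be the set of edges of $G_V$ that lie on a directed cycle. Equivalently, these are the edges with both ends in the same strongly connected component, and each lies on a simple cycle: close up $e$ by a shortest path from $t(e)$ to $s(e)$. Assume $K\neq\emptyset$. Let $Z$ be the real vector space of *circulations* on $K$: functions $f:K\to\mathbb R$, of any sign, satisfying (2) on $G_K$ with all $\rho_a=1$. The indicator $1_\gamma$ of a simple directed cycle $\gamma$ is in $Z$, since each vertex of $\gamma$ has exactly one edge of $\gamma$ entering and one leaving.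

**Lemma 6.** The map $\Phi:Z\to\mathbb R^A$, $\Phi(f)_a=\sum_{e\in K,\,e_0=a}f(e)$, is injective. Hence every linear functional on $Z$ has the form $f\mapsto\sum_{e\in K}\ell_{e_0}f(e)$ for some $\ell\in\mathbb R^A$.

The point is that a standard exchange with given orders is determined by the lengths of its intervals, and these lengths are letter counts.

*Proof.* The sum $f_0$ of the indicators of all simple cycles in $K$ is a circulation, positive on all of $K$. Let $h\in Z$ with $\Phi(h)=0$. For small $\eta>0$, both $f_0$ and $f_0+\eta h$ are positive circulations on $K$, with the same image under $\Phi$. As $F(K)\subseteq F(V)$ satisfies OC, Proposition 5 with $\rho\equiv1$ applies to each. In both cases $|I_a|=\mu(a)=\Phi(f_0)_a$ and all slopes are $1$, so the two resulting maps are the same map $T$. But Proposition 5 says that $|[e]|$, computed for $T$, is $f_0(e)$ and also $f_0(e)+\eta h(e)$, for every $e\in K$. So $h=0$.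

For the second claim, a linear functional $\lambda$ on $Z$ gives the functional $\lambda\circ\Phi^{-1}$ on the subspace $\Phi(Z)$, which extends to $\mathbb R^A$, say as $y\mapsto\sum_a\ell_ay_a$. Then $\lambda(f)=\sum_a\ell_a\Phi(f)_a=\sum_{e\in K}\ell_{e_0}f(e)$. $\square$

In the graph of Section 4 where no gains existed, twice the indicator of the first cycle minus the indicator of the second is a nonzero circulation with zero letter counts. Lemma 6 says that this cannot happen under OC.

## 8. Amplifying sources, damping sinks

**Proposition 7.** Let $n\ge 2$ and let $V\subseteq A^n$ be nonempty, $G_V$ without dead ends, $F(V)$ satisfying OC. For every $\epsilon>0$ there are $\rho\in(1-\epsilon,1+\epsilon)^A$ and a $\rho$-flow on $V$ that is positive on all of $V$.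

*Proof.* **Step 1: sources and sinks of the graph.** Call a strongly connected component of $G_V$ *initial* if no edge enters it from another component, *terminal* if no edge leaves it to another component, and *isolated* if it is both. A vertex of an initial component has an incoming edge, which must start in the same component; so initial components contain edges, and likewise terminal ones. Since there are finitely many components and no directed cycle passes through two of them, moving backward from component to component stops at an initial one, and moving forward stops at a terminal one. So every vertex can be reached from an initial component and can reach a terminal one. In particular the set $K$ of Section 7 is nonempty.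

**Step 2: choose the gains.** We want cycles to amplify in initial components and damp in terminal ones. On $Z$ consider the linear functional $\varphi(f)=\sum_{e\in K}\sigma(e)f(e)$ with
$$\sigma(e)=\begin{cases}+1&\text{if } e\text{ is in an initial non-isolated component},\\-1&\text{if } e\text{ is in a terminal non-isolated component},\\0&\text{otherwise.}\end{cases}$$
By Lemma 6 there is $\ell\in\mathbb R^A$ with $\varphi(f)=\sum_{e\in K}\ell_{e_0}f(e)$ for $f\in Z$. Put $\rho_a=e^{\tau\ell_a}$ with $\tau>0$ so small that all $\rho_a\in(1-\epsilon,1+\epsilon)$. For a simple directed cycle $\gamma$ define its gain $\rho(\gamma)=\prod_{e\in\gamma}\rho_{e_0}$. Since $1_\gamma\in Z$,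
$$\rho(\gamma)=\exp\Big(\tau\sum_{e\in\gamma}\ell_{e_0}\Big)=e^{\tau\varphi(1_\gamma)} .$$
A cycle lies in one component. So $\rho(\gamma)>1$ in initial non-isolated components, $\rho(\gamma)<1$ in terminal non-isolated ones, and $\rho(\gamma)=1$ in isolated ones.

**Step 3: one flow per edge suffices.** For each $e\in V$ we construct a $\rho$-flow $\mu_e\ge0$ on $V$ with $\mu_e(e)>0$. Condition (2) is linear, so $\sum_{e\in V}\mu_e$ is a $\rho$-flow, positive everywhere.

**Step 4: edges meeting an isolated component.** Suppose $e$ has an end in an isolated component. Then both ends are in it, and $e$ lies on a simple cycle $e=e^1,e^2,\dots,e^k$, of gain $1$. Put $\mu_e(e^1)=1$, $\mu_e(e^{i+1})=\rho_{e^i_0}\mu_e(e^i)$ for $1\le i<k$, and $0$ on all other edges. At the vertex $t(e^i)=s(e^{i+1})$ this is (2) for $1\le i<k$. At $t(e^k)=s(e^1)$ the incoming amount is $\rho_{e^k_0}\mu_e(e^k)=\rho(\gamma)=1=\mu_e(e^1)$, where $\gamma$ is the cycle. So $\mu_e$ is a $\rho$-flow.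

**Step 5: all other edges.** Now neither end of $e$ is in an isolated component. The vertex $s(e)$ is reached by a path from an initial component $C$. If $C$ were isolated, the path could not leave $C$, and $s(e)\in C$, which is excluded. So $C$ is non-isolated. In the same way $t(e)$ reaches a terminal non-isolated component $D$. Choose simple cycles $\gamma$ in $C$ and $\delta$ in $D$, and a bi-infinite path $(e^i)_{i\in\mathbb Z}$ with $e^0=e$ that repeats $\gamma$ in the far past and $\delta$ in the far future. Send a packet of mass along this path: $m_0=1$ and $m_{i+1}=\rho_{e^i_0}m_i$ for all $i\in\mathbb Z$. Far enough in the future, $m_i$ is multiplied by $\rho(\delta)<1$ per period. Going backward in the far past, it is multiplied by $\rho(\gamma)^{-1}<1$ per period. Both tails are bounded by geometric series, so $\sum_im_i<\infty$ and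
$$\mu_e(e')=\sum_{i:\ e^i=e'}m_i$$
is finite for every $e'\in V$. For each vertex $v$, using $s(e^i)=t(e^{i-1})$,
$$\sum_{s(e')=v}\mu_e(e')=\sum_{i:\,s(e^i)=v}m_i=\sum_{i:\,t(e^{i-1})=v}\rho_{e^{i-1}_0}\,m_{i-1}=\sum_{t(e')=v}\rho_{e'_0}\,\mu_e(e').$$
So $\mu_e$ is a $\rho$-flow and $\mu_e(e)\ge m_0=1$. $\square$

**Example.** On $V=\{11,12,22\}$ with $\rho=(\tfrac32,\tfrac12)$ and $e=12$, the path is $\dots,11,11,12,22,22,\dots$. The past gives $\mu_e(11)=\sum_{k\ge1}(\tfrac23)^k=2$, the present gives $\mu_e(12)=1$, and the future gives $\mu_e(22)=\tfrac32\sum_{k\ge0}2^{-k}=3$. This is the flow $(2,1,3)$ we met before.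

## 9. Proof of Theorem 1

Lemma 3 is one direction. Conversely, let $W$ be finite with $F(W)$ satisfying OC, and let $\epsilon>0$. Section 5 gives $n$ and $V\subseteq A^n$ such that $F(V)$ satisfies OC, $G_V$ has no dead ends, and every $w\in W$ and every letter is a prefix of a word of $V$. Since $A\ne\emptyset$, $V\neq\emptyset$. Proposition 7 gives $\rho\in(1-\epsilon,1+\epsilon)^A$ and a positive $\rho$-flow on $V$. Proposition 5 with $K=V$ gives an AIET $T$ with slopes $\rho_a$ and $L(T)\cap A^n=V$. Every letter begins a word of $V$, so $B=A$ and $T$ has orders $(<_A,<_D)$. Each $w\in W$ is a prefix of a word of $V\subseteq L(T)$, so $w\in L(T)$. Rescale $[0,M)$ to $[0,1)$. $\blacksquare$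

## 10. Exact sets of $n$-letter words: Theorem 2, parts 1 and 2

**Part 1, necessity.** Let $V=L(T)\cap A^n$. OC is Lemma 3. Each letter $a$ occurs in $V$: $I_a\ne\emptyset$, and any point of $I_a$ has an $n$-letter code starting with $a$. A vertex $v$ of $G_V$ is in $L(T)$; take $x\in[v]$. The first $n$ letters of the code of $x$ are $vb$ for some $b$, an outgoing edge. Writing $x=Ty$ with $y\in I_a$, we get $y\in[av]$, so $av\in V$, an incoming edge.

**Part 1, sufficiency.** $V$ is nonempty since every letter occurs in it. Apply Proposition 7, then Proposition 5 with $K=V$. By Step 2 of Proposition 5, $B$ is the set of letters occurring in $V$, so $B=A$. The slopes are within any given $\epsilon$ of $1$.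

**Part 2, sufficiency.** Every edge lies on a directed cycle, hence on a simple one, so the sum of the indicators of all simple cycles is a positive $\rho$-flow on $V$ with $\rho\equiv1$. Proposition 5 gives a standard exchange $T$ with $L(T)\cap A^n=V$, and $B=A$ as before.

**Part 2, necessity.** OC and the occurrence of letters are as in part 1. Put $\mu(e)=|[e]|$ for $e\in V$. Nonempty cylinders are half-open intervals, so $\mu>0$ on $V$. For a vertex $v$,
$$\sum_b|[vb]|=|[v]|=\sum_a|T[av]|=\sum_a|[av]|,$$
because the slopes are $1$. So $\mu$ is a positive circulation on $V$. Let $e\in V$, and let $R$ be the set of vertices reachable from $t(e)$, including $t(e)$ itself. No edge leaves $R$. Sum the conservation law over all $v\in R$: the outgoing side is the total mass of the edges inside $R$; the incoming side is the same total plus the mass of the edges entering $R$ from outside. So that last mass is $0$, and since $\mu>0$ no edge enters $R$ from outside. As $t(e)\in R$, also $s(e)\in R$. A path from $t(e)$ to $s(e)$ followed by $e$ is a directed cycle. $\blacksquare$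

## 11. When slope one suffices: Theorem 2, part 3

**One letter.** The identity produces every $W$.

**Two letters, different orders.** Name the letters so that $1<_D2$ and $2<_A1$. Let $F(W)$ satisfy OC and take $V$ as at the end of Section 5. By part 2 it is enough to show that $G_V$ is strongly connected, since then every edge lies on a directed cycle.

*Claim: $G_V$ has exactly one strongly connected component containing an edge.* There is at least one, since initial components exist and contain edges. Suppose there are two, and let $\gamma,\gamma'$ be simple cycles in them. They share no vertex. Let $K$ be the set of edges of $\gamma\cup\gamma'$ and $f=1$ on $K$, a positive circulation. $K$ contains at least two words. If only one letter $a$ occurred in $K$, then $K=\{a^n\}$, one word; so both letters occur. Since $F(K)\subseteq F(V)$ satisfies OC, Proposition 5 with $\rho\equiv1$ gives a standard exchange $T$ of $[0,M)$ with $I_1=[0,m_1)$ and $I_2=[m_1,M)$, where $m_1,m_2\ge1$ are integers (numbers of words of $K$ beginning with $1$ and $2$) and $M=m_1+m_2$. Since $2<_A1$, $T$ is $x\mapsto x+m_2$ on $I_1$ and $x\mapsto x-m_1$ on $I_2$, that is, $Tx=x+m_2\bmod M$.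

Let $d=\gcd(m_1,m_2)$. The $M/d$ intervals $[jd,(j+1)d)$ are permuted by $T$ via $j\mapsto j+m_2/d\bmod M/d$. As $\gcd(m_2/d,M/d)=\gcd(m_2/d,m_1/d)=1$, this is a single cycle. Each of these intervals is contained in $I_1$ or in $I_2$, because $d$ divides $m_1$. So the $n$-letter code of $x$ depends only on the interval containing $x$, and every orbit visits all intervals. Hence the $n$-letter words along any orbit exhaust $L(T)\cap A^n=K$. On the other hand, for $x\in[e]$ with $e\in\gamma$, these words form a path in $G_K$, which consists of two disjoint cycles; the path stays in $\gamma$ and never meets an edge of $\gamma'$. This contradiction proves the claim.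

Let $C$ be the unique component containing an edge. Initial and terminal components contain edges, so each of them equals $C$. By Step 1 of Proposition 7, every vertex is reachable from $C$ and reaches $C$. So $G_V$ is strongly connected. By part 2, $V=L(T)\cap A^n$ for a standard exchange $T$, and $W\subseteq L(T)$ because every word of $W$ is a prefix of a word of $V$.

**Two letters, equal orders.** The set $\{12\}$, with the letters named so that $1<2$ in both orders, satisfies OC, but the only standard exchange is the identity, which does not produce $12$.

**At least three letters.** Choose letters $p<_Au<_Aq$ and $W=\{pu,uu,qu\}$. The only words of length $\ge2$ in $F(W)$ are $pu,uu,qu$, all ending in $u$, so OC holds whatever $<_D$ is. Suppose an AIET $T$ produces $W$. Then the interval $I_u$ meets $TI_p$ and $TI_q$. Since $TI_u$ lies between $TI_p$ and $TI_q$, $I_u$ contains $TI_u$. It also contains a point $y\in TI_p$, strictly to the left of $TI_u$, and everything between $y$ and $TI_u$. Hence $|I_u|>|TI_u|$, the slope on $I_u$ is $<1$, and $T$ is not standard. $\blacksquare$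

## 12. An infinite set of words that escapes: Theorem 2, part 4

Let $A=\{1,2\}$ with $1<_D2$ and $2<_A1$, and let
$$W=\{1^k21^k:\ k\ge1\}.$$
Every word of $F(W)$ contains at most one $2$. A violation of OC for these orders is a pair $2w2,\,1w1$, and $2w2$ contains two $2$'s. So $F(W)$ satisfies OC.

Let $T$ be any AIET with these orders, $I_1=[0,c)$ with $0<c<1$, and $t=|TI_2|>0$. Then $TI_2=[0,t)$ and $TI_1=[t,1)$. On $I_1$ the function $x\mapsto Tx-x$ is affine, equals $t>0$ at $0$, and tends to $1-c>0$ at $c$. So $Tx-x\ge\delta:=\min(t,1-c)>0$ on $I_1$. If $x,Tx,\dots,T^{k-1}x$ all lie in $I_1$, then $(k-1)\delta\le T^{k-1}x<1$, so $k<1+1/\delta$. Therefore $1^k\notin L(T)$ for large $k$, and $W\not\subseteq L(T)$. On the other hand, by Theorem 1 every finite subset of $W$ is produced by an AIET with these orders; as the subset grows, the map has to change. $\blacksquare$
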